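# Bounded but not Hamiltonian: the spectral norm on projective bundles over $T^2$

## 1. Symplectic isotopies and flux

Throughout, $(M,\omega)$ is a closed connected symplectic manifold of dimension $2n$. The Hamiltonian vector field $X_H$ of a function $H$ is fixed by
$$\iota_{X_H}\omega=-dH,\qquad\text{that is}\qquad dH=\omega(\,\cdot\,,X_H).$$
A time-dependent Hamiltonian $H_t$ has flow $\phi_H^t$. It is *normalized* if $H_t$ has mean zero for each $t$.

**Definition (flux).** Let $\{\chi_s\}_{0\le s\le1}$ be a smooth path in ${\rm Symp}_0(M,\omega)$, the identity component of the symplectomorphism group, with $\chi_0={\rm id}$ and generating vector fields $Y_s$. Its flux is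
$${\rm Flux}(\{\chi_s\})=\int_0^1[\iota_{Y_s}\omega]\,ds\in H^1(M;\mathbb R).$$

It depends only on the homotopy class rel endpoints and is additive under composition. Its values on loops form the *flux group* $\Gamma$. By Banyaga's theorem the induced homomorphism ${\rm Flux}:{\rm Symp}_0(M,\omega)\to H^1(M;\mathbb R)/\Gamma$ is onto, with kernel the group ${\rm Ham}(M,\omega)$ of time-one maps of Hamiltonian flows.

For a loop $c(r)$ in $M$ put $u(s,r)=\chi_s(c(r))$. Then $u^*\omega(\partial_s,\partial_r)=(\chi_s^*\iota_{Y_s}\omega)(c'(r))$, and $\chi_s^*$ acts trivially on cohomology, so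
$$\big\langle{\rm Flux}(\{\chi_s\}),[c]\big\rangle=\int u^*\omega .\tag{1}$$
The flux on $c$ is the area swept by $c$.

**Example.** On $T^2=\mathbb R^2/\mathbb Z^2$ with coordinates $(t,p)$ and form $A\,dt\wedge dp$, the flow of $a\,\partial_t+b\,\partial_p$ has time-one map $(t,p)\mapsto(t+a,p+b)$ and flux $A(a[dp]-b[dt])$. For integers $a,b$ it is a loop, so $\Gamma\supset A(\mathbb Z[dt]\oplus\mathbb Z[dp])$.

## 2. Spectral invariants and the spectral norm

**Definition (class $\mathcal C$).** A closed connected symplectic manifold is of class $\mathcal C$ if it is either symplectically aspherical ($\omega$ and $c_1$ vanish on $\pi_2$) or spherically monotone ($\omega$ is a positive multiple of $c_1\neq0$ on $\pi_2$) with minimal Chern number $N\ge2$.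

**Example.** $T^2$ is aspherical. $\mathbb{CP}^{k-1}$ with $k\ge2$ is monotone with $N=k$, because $c_1$ equals $k$ on a line. A connected finite covering of a manifold of class $\mathcal C$ is again of class $\mathcal C$: it has the same $\pi_2$, and $\omega,c_1$ are pulled back.

All Floer theory below is on manifolds of class $\mathcal C$. In the monotone case a nonconstant $J$-sphere has $c_1\ge2$, so bubbling would leave a configuration of index lower by at least $4$. The moduli spaces used below have index at most $2$, so some remaining component would have negative index, which regularity excludes. Hence no bubbling occurs and classical Floer theory applies. Let $\mathbb F$ be the coefficient field.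

**Definition (Floer complex).** A generator of $CF(H)$ is a contractible 1-periodic orbit $x$ of $H$ with a capping disc $w$, written $[x,w]$, modulo equality of $\omega$ and $c_1$. Its action is
$$\mathcal A_H[x,w]=\int_0^1H_t(x(t))\,dt-\int w^*\omega .$$

If the boundary loop $x$ moves with velocity $\xi$, the disc grows by a thin annulus, so
$$d\mathcal A_H(\xi)=\int_0^1\big(dH_t(\xi)-\omega(\xi,\dot x)\big)dt. \tag{2}$$
This vanishes for all $\xi$ exactly when $\dot x=X_{H_t}$. The differential counts, modulo translation, index-1 Floer cylinders $\partial_su+J_t(u)(\partial_tu-X_{H_t}(u))=0$ from $[x,w]$ to $[y,w\#u]$; the action decreases along them. "Regular" means that all linearized operators are onto. The degree is normalized so that for $C^2$-small Morse $h$ a critical point with trivial capping has its Morse index as degree. Attaching a sphere $S$ to the capping lowers the action by $\omega(S)$ and the degree by $2c_1(S)$. Signs come from orientation lines: $o_{[x,w]}$ is the determinant line of a Cauchy–Riemann operator on $w^*TM$ over a plane, with asymptotics given by the linearized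 flow along $x$, and a rigid cylinder acts on these lines through its linearized operator.

The *PSS map* goes from Morse homology to Floer homology. Given a Morse function $Q$, it counts spiked planes: a gradient half-line of $Q$ from a critical point $y$ to $u(0)$, followed by a plane $u:\mathbb C\to M$ that solves the Floer equation with $H$ cut off near $0$ and is asymptotic to an orbit $x$. The output is $[x,u]$. PSS is an isomorphism; the *unit* $1$ is the image of $[M]$ and has degree $2n$.

**Definition (spectral invariant).** For nondegenerate $H$, $\rho(H;1)$ is the infimum of the $\lambda$ for which the unit is represented by a cycle of action $\le\lambda$. For general $H$ it is defined by continuity, using (P1).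

Put $(H\#K)_t=H_t+K_t\circ(\phi_H^t)^{-1}$, which generates $\phi_H^t\phi_K^t$, and $\bar H_t=-H_t\circ\phi_H^t$, which generates $(\phi_H^t)^{-1}$. Both are normalized if $H,K$ are. Isotopies are always reparametrized in time to be constant near the ends. This does not change their class rel endpoints, and it makes the Hamiltonians 1-periodic. We use these standard properties (Schwarz; Oh; Entov–Polterovich).

* (P1) $\int\min(H_t-K_t)\,dt\le\rho(H;1)-\rho(K;1)\le\int\max(H_t-K_t)\,dt$, and $\rho(0;1)=0$.
* (P2) $\rho(H\#K;1)\le\rho(H;1)+\rho(K;1)$.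
* (P3) For normalized $H$, $\rho(H;1)$ depends only on the class of $\{\phi_H^t\}$ in $\widetilde{\rm Ham}$.
* (P4) $\rho(H\circ\chi^{-1};1)=\rho(H;1)$ for every symplectomorphism $\chi$ (transport all data by $\chi$).
* (P5) $\rho(H;1)$ is the action of a capped contractible 1-periodic orbit; if $H$ is nondegenerate, of a generator of degree $2n$.

**Example.** On $\mathbb{CP}^{k-1}$ let $g=\sum_{j=0}^{k-1}j|z_j|^2/|z|^2$. Near $e_j$, with $w_i=z_i/z_j$, $g=j+\sum_{i\ne j}(i-j)|w_i|^2+\dots$, so $g$ is Morse with one critical point $e_j$ of index $2j$ for each $j$. For small $\epsilon>0$ the generators of $CF(\epsilon g)$ are $e_j^{(m)}$, $m\in\mathbb Z$ ($e_j$ capped by $m$ lines), of degree $2j-2km$. Degree $2k-2$ forces $j-km=k-1$ with $0\le j\le k-1$, hence $j=k-1$ and $m=0$. By (P5), $\rho(\epsilon g;1)=\epsilon(k-1)=\max\epsilon g$.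

**Definition (spectral norm).** For $\phi\in{\rm Ham}(M,\omega)$,
$$\gamma(\phi)=\inf_{H:\,\phi_H^1=\phi}\big(\rho(H;1)+\rho(\bar H;1)\big).$$

Adding a function of time to $H$ does not change the sum, so we may use normalized $H$. The spectral norm is nondegenerate and bounded above by the Hofer norm. By definition $\gamma(\phi^{-1})=\gamma(\phi)$. By (P2) and $\overline{H\#K}=\bar K\#\bar H$, $\gamma(\phi\psi)\le\gamma(\phi)+\gamma(\psi)$. By (P4), $\gamma(\chi\phi\chi^{-1})=\gamma(\phi)$ for every symplectomorphism $\chi$.

**Example.** If $K$ does not depend on time, then $\bar K=-K$, and (P1) with $0$ gives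
$$\gamma(\phi_K^1)\le\rho(K;1)+\rho(-K;1)\le\max K-\min K. \tag{3}$$

## 3. Bounded symplectomorphisms and the bounded isometry conjecture

Write $[f,\phi]=f\phi f^{-1}\phi^{-1}$. If $f\in{\rm Ham}$ and $\phi\in{\rm Symp}_0$, then $[f,\phi]\in{\rm Ham}$, because ${\rm Ham}$ is normal.

**Definition.** $\phi\in{\rm Symp}_0(M,\omega)$ is *bounded* with respect to $\gamma$ if $r_\gamma(\phi):=\sup_{f\in{\rm Ham}(M,\omega)}\gamma([f,\phi])<\infty$. The set of bounded elements is ${\rm BI}_0(M,\omega,\gamma)$.

**Example.** If $\phi\in{\rm Ham}$, then $[f,\phi]=(f\phi f^{-1})\,\phi^{-1}$ is a product of two elements of norm $\gamma(\phi)$, so $r_\gamma(\phi)\le2\gamma(\phi)$.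

The identities
$$[f,\phi\psi]=[f,\phi]\cdot\phi[f,\psi]\phi^{-1},\qquad[f,\phi^{-1}]=\phi^{-1}[f,\phi]^{-1}\phi$$
follow by multiplying out. With the invariance of $\gamma$ they give $r_\gamma(\phi\psi)\le r_\gamma(\phi)+r_\gamma(\psi)$ and $r_\gamma(\phi^{-1})=r_\gamma(\phi)$. So ${\rm BI}_0$ is a subgroup containing ${\rm Ham}=\ker{\rm Flux}$, and whether $\phi$ is bounded depends only on ${\rm Flux}(\phi)\in H^1(M;\mathbb R)/\Gamma$.

We can now ask the question, posed as in Zhigang Han, "A nonextension result on the spectral metric", arXiv:0805.1045 (2008). The *bounded isometry conjecture for the spectral norm* says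
$${\rm BI}_0(M,\omega,\gamma)={\rm Ham}(M,\omega)\quad\text{for all closed symplectic manifolds }(M,\omega).$$
In plain words: if conjugation by all Hamiltonian diffeomorphisms moves $\phi$ by a bounded amount only, must $\phi$ be Hamiltonian? Prove or disprove it. We shall see that the answer is no.

## 4. Translations of the two-torus

Take a torus first. For an integer $k\ge1$ let $T_k^2=(\mathbb R/k\mathbb Z)^2$ with form $A\,dt\wedge dp$; the case $k>1$ will be needed later. For $a\in\mathbb R\setminus\mathbb Z$ put
$$G(t)=\cos2\pi t-\cos2\pi(t-a)=-2\sin(\pi a)\sin(2\pi t-\pi a),\qquad\max G=-\min G=2|\sin\pi a|>0.$$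

**Computation.** For $\lambda>0$, on $T^2_k$,
$$\rho(\lambda G;1)=\rho(-\lambda G;1)=\lambda\max G. \tag{4}$$
From $\iota_{\partial_p}\omega=-A\,dt$ we get $X_{F(t)}=\frac{F'(t)}A\partial_p$. So the flow of $\pm\lambda G$ preserves $t$ and moves $p$ with speed $\pm\lambda G'(t)/A$. A contractible closed orbit has no net displacement, so it is constant, at a critical point of $G$. By (P5), and since cappings do not matter on an aspherical manifold, $\rho(\lambda G;1)\in\{\lambda\max G,-\lambda\max G\}$. The translation $t\mapsto t+\frac12$ carries $G$ to $-G$, so (P4) gives $\rho(-\lambda G;1)=\rho(\lambda G;1)$. Since $\lambda G\#(-\lambda G)=0$, (P2) gives $0\le2\rho(\lambda G;1)$. Hence $\rho(\lambda G;1)=\lambda\max G$.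

Now let $\phi(t,p)=(t+a,p+b)$ on $T^2=T^2_1$ with $a\notin\mathbb Z$, and let $f_\lambda$ be the time-one map of $\lambda\cos2\pi t$. The map $\phi f_\lambda^{-1}\phi^{-1}$ is the time-one map of $-\lambda\cos2\pi(t-a)$. Flows of functions of $t$ preserve $t$, so $[f_\lambda,\phi]$ is the time-one map of $\lambda G$. Classically ${\rm Ham}(T^2)$ is simply connected, so by (P3) every normalized $H'$ with the same time-one map has the same $\rho$, and likewise for $\bar H'$. Thus
$$\gamma([f_\lambda,\phi])=2\lambda\max G=4\lambda|\sin\pi a|\longrightarrow\infty\qquad(\lambda\to\infty).$$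
If $b\notin\mathbb Z$, use functions of $p$. So a translation is bounded only if it is the identity. Every flux on $T^2$ is that of a translation, so ${\rm BI}_0(T^2)={\rm Ham}(T^2)$.

Look at what this test sees. It detects only whether $t$ or $p$ has been moved by a non-integer, that is, the flux modulo $A\mathbb Z^2$. On $T^2$ this is harmless, because the translation by $(1,0)$ is the identity. To defeat the test we want a bundle over $T^2$ in which the horizontal flow $\partial_t$ comes back to the same base point at time $1$ *with a twist in the fibre*, so that its time-one map may fail to be Hamiltonian.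

## 5. The bundle $M_k$ and the statements

Fix $k\ge2$ and $A,\kappa>0$. Let $\sigma$ be the Fubini–Study form on $\mathbb{CP}^{k-1}$ with area $\kappa$ on a line. Let $\zeta=e^{2\pi i/k}$ and define $X,Z\in U(k)$ by
$$Xe_j=e_{j+1},\qquad Ze_j=\zeta^je_j\qquad(j\in\mathbb Z/k).$$
Then $X^k=Z^k=1$, and from $ZXe_j=\zeta^{j+1}e_{j+1}$, $XZe_j=\zeta^je_{j+1}$ we get $ZX=\zeta XZ$. So $X,Z$ commute in $PU(k)$, and on $\mathbb R^2\times\mathbb{CP}^{k-1}$ the maps
$$T_1(t,p,z)=(t+1,p,Xz),\qquad T_2(t,p,z)=(t,p+1,Zz)$$
commute and preserve $A\,dt\wedge dp+\sigma$. Put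
$$M=M_k=(\mathbb R^2\times\mathbb{CP}^{k-1})/\langle T_1,T_2\rangle,\qquad\omega=A\,dt\wedge dp+\hat\sigma,$$
with $\hat\sigma$ the closed form induced by $\sigma$. This is a closed connected symplectic $2k$-manifold and a $\mathbb{CP}^{k-1}$-bundle $\pi:M\to T^2$. Its universal cover is $\mathbb R^2\times\mathbb{CP}^{k-1}$, so $\pi_1(M)=\mathbb Z^2$, $H^1(M;\mathbb R)=\mathbb R[dt]\oplus\mathbb R[dp]$, and $\pi_2(M)=\mathbb Z$ is generated by a line, on which $\omega=\kappa$ and $c_1=k$. So $M$ is spherically monotone with minimal Chern number $N=k$, hence of class $\mathcal C$.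

**Example ($k=2$).** On $\mathbb{CP}^1=S^2$ the matrices $X=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $Z=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ act as the rotations by $\pi$ about two perpendicular axes. They commute as rotations and anticommute as matrices.

The flow $\varphi_\tau[t,p,z]=[t+\tau,p,z]$ is well defined and symplectic. Let
$$\phi:=\varphi_1,\qquad\phi[t,p,z]=[t+1,p,z]=[t,p,X^{-1}z].$$
Since $\iota_{\partial_t}\omega=A\,dp$, the path $\{\varphi_\tau\}_{0\le\tau\le1}$ has flux $A[dp]$.

**Theorem 1 (the conjecture is false).** Let $k\ge2$ with ${\rm char}\,\mathbb F\nmid k$. Then $\phi\in{\rm Symp}_0(M_k)$ satisfies $\phi\notin{\rm Ham}(M_k)$ and $r_\gamma(\phi)\le2\kappa\frac{k-1}k<\infty$. Hence ${\rm BI}_0(M_k,\omega,\gamma)\ne{\rm Ham}(M_k,\omega)$.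

**Theorem 2 (exact computation).** The flux group of $M_k$ is $\Gamma=kA(\mathbb Z[dt]\oplus\mathbb Z[dp])$. If ${\rm char}\,\mathbb F\nmid k$, then $\psi\in{\rm Symp}_0(M_k)$ is $\gamma$-bounded iff ${\rm Flux}(\psi)\in A(\mathbb Z[dt]\oplus\mathbb Z[dp])/\Gamma$. Thus ${\rm BI}_0(M_k,\omega,\gamma)/{\rm Ham}(M_k,\omega)\cong(\mathbb Z/k)^2$.

**Theorem 3 (general mechanism).** Let $M$ be of class $\mathcal C$ and let $P:\hat M\to M$ be a finite connected covering, with form $P^*\omega$ and with degree invertible in $\mathbb F$. If a symplectomorphism $\phi$ of $M$ has a lift $\hat\phi\in{\rm Ham}(\hat M)$, then $\gamma_M(f\phi f^{-1}\phi^{-1})\le2\gamma_{\hat M}(\hat\phi)$ for all $f\in{\rm Ham}(M)$.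

In characteristic $0$, Theorem 1 gives counterexamples in every even dimension $2k\ge4$. In characteristic $\ell>0$ it gives them in dimension $2k$ for every $k\ge2$ with $\ell\nmid k$; for instance $k=3$ works for $\mathbb Z/2$. So the conjecture fails for every coefficient field.

## 6. Loops of symplectomorphisms of $M_k$ have flux divisible by $kA$

**Lemma 1.** If $\{\chi_s\}_{s\in S^1}$ is a loop in ${\rm Symp}_0(M_k)$ based at ${\rm id}$, then its flux takes values in $kA\mathbb Z$ on every loop $c$ in $M_k$.

By (1) the value is $\int u^*\omega$ for the torus $u(s,r)=\chi_s(c(r))$. We show that the fibre part of this integral vanishes and that the base part is divisible by $k$.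

**Step 1. To obtain the one constraint that $u$ satisfies: $c_1(u^*TM)=0$.** The maps $d\chi_s:T_{c(r)}M\to T_{u(s,r)}M$ identify $u^*TM$ with the pullback of $c^*TM$ under $(s,r)\mapsto r$; this closes up in $s$ because $\chi_0=\chi_1={\rm id}$. A symplectic bundle over a circle is trivial.

**Step 2. To remove the fibre area: $\int u^*\hat\sigma=0$.** Let $T^v$ be the vertical bundle. Then $TM=T^v\oplus\langle\partial_t,\partial_p\rangle$ is an $\omega$-orthogonal sum with trivial second summand, so $c_1(u^*T^v)=0$. On $\mathbb R^2\times\mathbb{CP}^{k-1}$ the bundle $T^v$ is pulled back from $T\mathbb{CP}^{k-1}$. The pulled-back Fubini–Study metric and Chern connection are invariant under $T_1,T_2$, which act on the fibre by isometries. The first Chern form is therefore the pullback of a $PU(k)$-invariant 2-form on $\mathbb{CP}^{k-1}$ with integral $k$ over a line. Invariant 2-forms are unique up to scale: at a point the stabilizer acts on the tangent space as $U(k-1)$ on $\mathbb C^{k-1}$. An invariant real bilinear form is $\langle x,Cy\rangle$ with $C$ commuting with $U(k-1)$. Such a $C$ commutes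 with $i$, so it is complex linear, hence a complex scalar by Schur's lemma, and skew-symmetry makes it imaginary. So the Chern form is $\frac k\kappa\sigma$, and $c_1(T^v)=\frac k\kappa[\hat\sigma]$ over $\mathbb R$. Thus $\int u^*\hat\sigma=0$.

**Step 3. To write $M$ as the projectivization of a vector bundle of degree $1$.** Let $E\to T^2$ be the quotient of $\mathbb R^2\times\mathbb C^k$ by
$$\hat T_1(t,p,w)=(t+1,p,Xw),\qquad\hat T_2(t,p,w)=(t,p+1,e^{-2\pi it/k}Zw).$$
They commute: the fibre part of $\hat T_2\hat T_1$ is $e^{-2\pi i(t+1)/k}ZX=e^{-2\pi it/k}\zeta^{-1}\zeta XZ=e^{-2\pi it/k}XZ$, which is that of $\hat T_1\hat T_2$. Clearly $\mathbb P(E)=M$ over $T^2$. A section of $\det E$ is a function $s$ with $s(t+1,p)=\det X\,s(t,p)$ and $s(t,p+1)=\det Z\,e^{-2\pi it}s(t,p)$. The connection $\nabla=d+2\pi i\,p\,dt$ respects both rules. The first is clear. For the second, replacing $p$ by $p+1$ adds $2\pi i\,dt$ to the connection form, and differentiating the factor $e^{-2\pi it}$ contributes $-2\pi i\,dt$. The curvature is $2\pi i\,dp\wedge dt$, so $c_1(\det E)$ is represented by $\frac i{2\pi}\cdot2\pi i\,dp\wedge dt=dt\wedge dp$,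 and $\deg E=1$.

**Step 4. To prove that $k$ divides $d:=\deg(q)$, where $q=\pi\circ u$.** A map $u$ into $\mathbb P(E)$ over $q$ is the same as a line subbundle $L\subset q^*E$, and $u^*T^v\cong{\rm Hom}(L,q^*E/L)$. Since $\deg q^*E=d$,
$$0=\langle c_1(u^*T^v),[S^1\times S^1]\rangle=(d-\deg L)-(k-1)\deg L=d-k\deg L. \tag{5}$$
Therefore $\int u^*\omega=A\,d\in kA\mathbb Z$. $\square$

**Consequence: $\phi\notin{\rm Ham}(M_k)$.** If $\phi$ were Hamiltonian, we could follow $\{\varphi_\tau\}_{0\le\tau\le1}$ by a Hamiltonian isotopy from $\phi$ back to ${\rm id}$ and get, after reparametrization, a smooth loop with flux $A[dp]$. The fibres of $\pi$ are connected, so some loop $c$ in $M$ has $\int_cdp=1$. On it the flux is $A\notin kA\mathbb Z$, contradicting Lemma 1.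

**Remark.** The count in (5) also shows that $M_2$ is a nontrivial $S^2$-bundle. For a section $u$ we have $d=1$, so $u^*T^v$ has Euler number $1-2\deg L$, which is odd; a constant section of a trivial $S^2$-bundle would have Euler number $0$. Oriented $S^2$-bundles over $T^2$ are classified by $w_2$, so $M_2$ is *the* nontrivial one.

## 7. A bound on $M_k$ itself, and where it stops

It remains to bound $\gamma([f,\phi])$ for *all* $f$. The test of Section 4 is blind here, since $\phi$ commutes with the flows of functions of $t$ and of $p$. The upper bound that comes to mind is the one from Section 3: write $[f,\phi]=(f\phi f^{-1})\phi^{-1}$ and estimate both factors by $\gamma(\phi)$. But $\gamma(\phi)$ is not defined, since $\phi$ is not Hamiltonian.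

We can see this concretely. Since $\phi[t,p,z]=[t,p,X^{-1}z]$, one tries to reach $\phi$ by unitary motions of the fibre: choose $B$ skew-Hermitian with $e^B=X$ and use $[t,p,z]\mapsto[t,p,e^{-\tau B}z]$. For this to be well defined on $M$, $e^{-\tau B}$ must commute in $PU(k)$ with $X$ and with $Z$. We can choose $B$ commuting with $X$, but not with $Z$. For $k=2$, $e^{-\tau B}$ is rotation about the axis of $X$ by an angle proportional to $\tau$, and conjugation by $Z$ inverts it. In fact no path in $PU(k)$ works: if $U$ commutes with $X$ and $Z$ in $PU(k)$, then $UXU^{-1}=\alpha X$ and $UZU^{-1}=\beta Z$ with $\alpha^k=\beta^k=1$. Multiplying $U$ by a suitable $X^iZ^j$ we may take $\alpha=\beta=1$. Then $U$ commutes with $Z$, which has distinct eigenvalues, so $U$ is diagonal; it commutes with the cyclic shift $X$, so it is scalar. Hence the centralizer of $\{X,Z\}$ in $PU(k)$ is the finite set of the $X^iZ^j$.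

Only the gluing by $T_2$ obstructs the path. On the $k$-fold covering where $T_2$ is replaced by $T_2^k(t,p,z)=(t,p+k,z)$, the obstruction is gone and $\phi$ lifts to a Hamiltonian diffeomorphism. The commutator $[f,\phi]$ lifts too, whether or not $\phi$ is Hamiltonian downstairs. What is needed is to compare spectral invariants upstairs and downstairs.

## 8. Spectral invariants under a finite covering

**Lemma 2.** Let $M$ be of class $\mathcal C$ and $P:\hat M\to M$ a connected covering of finite degree $d$. For every $H$ on $M$,
$$\rho_{\hat M}(H\circ P;1)\le\rho_M(H;1),$$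
with equality if $d$ is invertible in $\mathbb F$.

Both sides are continuous in $H$ by (P1), so let $H$ be nondegenerate. Take $J$ regular and put $\hat H=H\circ P$, $\hat J=P^*J$.

**Step 1. To match generators.** A contractible 1-periodic orbit of $\hat H$ projects, with its disc, to one of $H$. Conversely a contractible orbit of $H$ bounds a disc, which lifts, so it has exactly $d$ lifts, all closed and contractible. Cappings lift uniquely once the lift of the orbit is chosen. Actions, degrees and equivalence of cappings are preserved.

**Step 2. To match cylinders, regularity and signs.** A Floer cylinder in $\hat M$ projects to one in $M$. A Floer cylinder in $M$ has contractible ends, so it lifts, uniquely once the lift of one end is prescribed. Via $dP$, the linearized operators upstairs and downstairs are the same operators on the same bundles. Hence $(\hat H,\hat J)$ is regular, $o_{[\hat x,\hat w]}=o_{[P\hat x,P\hat w]}$ canonically, and a rigid cylinder acts on orientation lines as its lifts do.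

**Step 3. To define chain maps both ways.** Put
$$P_\#:CF(\hat H)\to CF(H),\ [\hat x,\hat w]\mapsto[P\hat x,P\hat w],\qquad{\rm tr}:CF(H)\to CF(\hat H),\ [x,w]\mapsto\sum_{\rm lifts}[\hat x,\hat w].$$
For $P_\#$: the cylinders starting at $\hat x$ correspond bijectively to those starting at $P\hat x$, so $P_\#\partial=\partial P_\#$. For ${\rm tr}$: both ${\rm tr}\,\partial[x,w]$ and $\partial\,{\rm tr}[x,w]$ sum over all lifts of cylinders starting at $[x,w]$, indexed by the lift of the final end in one case and of the initial end in the other. Neither map increases action.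

**Step 4. To follow the unit.** Take a Morse function $Q$ on $M$ with a unique maximum $y$, a Morse–Smale metric and regular PSS data, and lift everything to $\hat M$; the lifts are regular by the same identification of linearized problems. With maxima oriented by the orientations of $M$ and $\hat M$, $y$ represents $[M]$ and $\sum_{\hat y\in P^{-1}(y)}\hat y$ represents $[\hat M]$. A spiked plane has simply connected domain, so it lifts uniquely once the lift of its critical point, or of its limit orbit, is prescribed. Each spiked plane from $y$ has one lift starting at each of the $d$ points $\hat y$, so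
$$P_\#\,{\rm PSS}\Big(\sum\hat y\Big)=d\cdot{\rm PSS}(y).$$
It also has one lift ending at each lift of its limit orbit, and all its lifts start at points of $P^{-1}(y)$, so
$${\rm tr}\,{\rm PSS}(y)={\rm PSS}\Big(\sum\hat y\Big).$$

**Step 5. To compare the spectral numbers.** If a cycle of action $\le\lambda$ represents the unit for $H$, its image under ${\rm tr}$ represents the unit for $\hat H$ and has action $\le\lambda$. This proves "$\le$". If $d$ is invertible and a cycle of action $\le\lambda$ represents the unit for $\hat H$, then $d^{-1}P_\#$ of it represents the unit for $H$ and has action $\le\lambda$. This proves "$\ge$". $\square$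

The hypothesis on the characteristic enters only in dividing by $d$; the inequality holds over every field.

## 9. Lifting the commutator: proof of Theorem 3

**Step 1. To produce a Hamiltonian for $[f,\phi]$ and lift it.** Let $f\in{\rm Ham}(M)$ and let $\{f_t\}$ be a Hamiltonian isotopy from ${\rm id}$ to $f$, constant near the ends, with normalized Hamiltonian $F$. The path
$$\psi_t=f_t\cdot(\phi f_t^{-1}\phi^{-1}),\qquad\psi_1=[f,\phi],$$
is generated by the normalized Hamiltonian $H=F\#(\bar F\circ\phi^{-1})$. No property of $\phi$ beyond being symplectic is used here. Let $\hat f_t$ be the flow of $F\circ P$, which is the lift of $f_t$ starting at ${\rm id}$, and put $\hat f=\hat f_1$. Then $\hat\psi_t=\hat f_t\hat\phi\hat f_t^{-1}\hat\phi^{-1}$ covers $\psi_t$ and starts at ${\rm id}$, so it is the flow of $\hat H=H\circ P$, which is normalized.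

**Step 2. To trade this path for one in which $\hat f$ is fixed and $\hat\phi$ moves.** Let $K$ be a normalized Hamiltonian on $\hat M$ whose flow $g_s$ is constant near the ends and has $g_1=\hat\phi$. Consider
$$G(s,t)=\hat f_t\,g_s\,\hat f_t^{-1}g_s^{-1}\in{\rm Ham}(\hat M),\qquad(s,t)\in[0,1]^2,\qquad G(0,t)=G(s,0)={\rm id}.$$
Let $\chi_1,\chi_2:[0,1]\to[0,1]$ be smooth, monotone and constant near $0$ and $1$, with $\chi_1$ rising from $0$ to $1$ on $[0,\frac12]$ and equal to $1$ afterwards, and $\chi_2$ equal to $0$ on $[0,\frac12]$ and rising to $1$ on $[\frac12,1]$. The curves $\alpha=(\chi_1,\chi_2)$ and $\beta=(\chi_2,\chi_1)$ join $(0,0)$ to $(1,1)$, and $(1-r)\alpha+r\beta$ is a smooth homotopy rel endpoints in the square. Along $\alpha$, first $t=0$ and $G={\rm id}$, then $s=1$: $G\circ\alpha$ is a constant path followed by a reparametrization of $t\mapsto\hat\psi_t$. Along $\beta$, first $s=0$ and $G={\rm id}$, then $t=1$: $G\circ\beta$ is a constant path followed by a reparametrization of $s\mapsto\hat fg_s\hat f^{-1}g_s^{-1}$. So these two paths are homotopic rel endpoints in ${\rm Ham}(\hat M)$.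

**Step 3. To bound the spectral invariants upstairs, uniformly in $f$.** The path $s\mapsto(\hat fg_s\hat f^{-1})g_s^{-1}$ is generated by the normalized Hamiltonian $(K\circ\hat f^{-1})\#\bar K$. Taking pointwise inverses, $\{\hat\psi_t^{-1}\}$, generated by $\overline{\hat H}=\bar H\circ P$, is homotopic rel endpoints to $s\mapsto g_s(\hat fg_s^{-1}\hat f^{-1})$, generated by $K\#(\bar K\circ\hat f^{-1})$. By (P3), (P2), (P4),
$$\rho_{\hat M}(\hat H;1)\le\rho(K;1)+\rho(\bar K;1),\qquad\rho_{\hat M}(\overline{\hat H};1)\le\rho(K;1)+\rho(\bar K;1).$$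

**Step 4. To descend.** The degree of $P$ is invertible, so the equality in Lemma 2 gives
$$\gamma_M([f,\phi])\le\rho_M(H;1)+\rho_M(\bar H;1)=\rho_{\hat M}(\hat H;1)+\rho_{\hat M}(\overline{\hat H};1)\le2\big(\rho(K;1)+\rho(\bar K;1)\big).$$
The right side does not involve $f$. By (P3), requiring $K$ to be constant near the ends costs nothing, so taking the infimum over $K$ gives $2\gamma_{\hat M}(\hat\phi)$. $\square$

## 10. A Hamiltonian lift of $\phi$: proof of Theorem 1

We know from Section 6 that $\phi\notin{\rm Ham}(M)$. It remains to bound $r_\gamma(\phi)$.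

**Step 1. To choose the covering.** Let $\hat M=(\mathbb R^2\times\mathbb{CP}^{k-1})/\langle T_1,T_2^k\rangle$, a connected $k$-fold covering of $M$, where $T_2^k(t,p,z)=(t,p+k,z)$. A lift of $\phi$ is $\hat\phi[t,p,z]=[t+1,p,z]=[t,p,X^{-1}z]$.

**Step 2. To connect $\hat\phi$ to the identity inside the fibres.** The eigenvalues of the cyclic permutation matrix $X$ are all the $k$-th roots of unity. Let $B$ be the skew-Hermitian matrix with the same eigenvectors and eigenvalues $i\theta_j$, $\theta_j=2\pi j/k$, $0\le j\le k-1$, so that $e^B=X$ and $BX=XB$. Define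
$$g_\tau[t,p,z]=[t,p,e^{-\tau B}z]\quad\text{on }\hat M.$$
This is well defined because $e^{-\tau B}$ commutes with $X$ and $T_2^k$ acts trivially on $z$. Also $g_1=\hat\phi$.

**Step 3. To see that $g_\tau$ is Hamiltonian and measure it.** In unitary coordinates $z_j$ along the eigenvectors, $e^{-\tau B}$ is $z_j\mapsto e^{-i\theta_j\tau}z_j$. On $\mathbb C^k$ with its standard form this is generated by $\varepsilon\cdot\frac12\sum\theta_j|z_j|^2$, where the sign $\varepsilon=\pm1$ depends only on the sign convention. Now $(\mathbb{CP}^{k-1},\sigma)$ is the reduction of the sphere $|z|^2=\kappa/\pi$, on which a line gets area $\pi|z|^2=\kappa$. So on $\mathbb{CP}^{k-1}$ the flow is generated by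
$$K=\varepsilon\,\frac\kappa{2\pi}\sum_j\theta_j\frac{|z_j|^2}{|z|^2}.$$
The matrix $X$ multiplies each $z_j$ by a phase, so $K$ is $X$-invariant. It does not depend on $t,p$, hence it is a smooth function on $\hat M$. Since $\omega$ splits, its Hamiltonian vector field is vertical and generates $g_\tau$. So $\hat\phi\in{\rm Ham}(\hat M)$, and (3) gives
$$\gamma_{\hat M}(\hat\phi)\le\max K-\min K=\frac\kappa{2\pi}\Big(\frac{2\pi(k-1)}k-0\Big)=\kappa\,\frac{k-1}k.$$

**Step 4. To conclude.** The degree $k$ is invertible in $\mathbb F$, so Theorem 3 gives $r_\gamma(\phi)\le2\kappa\frac{k-1}k<\infty$. Hence $\phi\in{\rm BI}_0(M,\omega,\gamma)\setminus{\rm Ham}(M,\omega)$, and the conjecture is disproved. $\blacksquare$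

For $k=2$ the bound reads $r_\gamma(\phi)\le\kappa$: the lift is a half-turn of each fibre sphere of area $\kappa$. Nothing here uses or implies a statement about the analogous conjecture for the Hofer norm.

## 11. The flux group and the bounded classes of $M_k$

We begin the proof of Theorem 2.

**Flux group.** Apply Lemma 1 to two loops in $M$ projecting to the generators of $\pi_1(T^2)$: the coefficients of any flux in $\Gamma$ lie in $kA\mathbb Z$, so $\Gamma\subset kA(\mathbb Z[dt]\oplus\mathbb Z[dp])$. Conversely the flows of $\partial_t$ and $\partial_p$ at time $k$ are the identity, because $X^k=Z^k=1$, and these loops have fluxes $kA[dp]$ and $-kA[dt]$.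

**Bounded classes.** Let ${\rm char}\,\mathbb F\nmid k$. By Theorem 1 the class of $A[dp]$ is bounded. The time-one flow of $\partial_p$, with flux $-A[dt]$, is $[t,p,z]\mapsto[t,p,Z^{-1}z]$. Repeat Section 10 with the covering given by $\langle T_1^k,T_2\rangle$ and with $Z$ in place of $X$: its eigenvalues are again all the $k$-th roots of unity, a logarithm of $Z$ can be chosen to commute with $Z$, and $T_1^k$ acts trivially on $z$. So this class is bounded too. As ${\rm BI}_0$ is a group and membership depends only on flux (Section 3), all classes in $A(\mathbb Z[dt]\oplus\mathbb Z[dp])/\Gamma$ are bounded.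

It remains to show that all other classes are unbounded. We use the test of Section 4, with two additions. Unlike ${\rm Ham}(T^2)$, we have no simple connectivity of ${\rm Ham}(M)$ available, so we must control how $\rho(H;1)+\rho(\bar H;1)$ changes with the path. And we must compute $\rho$ for functions of $t$ on $M$.

## 12. Loops of Hamiltonian diffeomorphisms change $\rho(H;1)+\rho(\bar H;1)$ by a bounded amount

**Lemma 3.** Let $M$ be spherically monotone of dimension $2n$ with minimal Chern number $N\ge2$, and let $\kappa>0$ be the value of $\omega$ on spherical classes with $c_1=N$. If $L$ is a normalized Hamiltonian generating a loop in ${\rm Ham}(M)$, then $\rho(L;1)+\rho(\bar L;1)\le2n\kappa/N$.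

Let $\eta_t=\phi_L^t$, a loop. It acts on loops by $(\eta x)(t)=\eta_tx(t)$.

**Step 1. To let $\eta$ act on capped loops.** By (P5) some orbit of $\eta$ is contractible. All orbits $t\mapsto\eta_tx_0$ are freely homotopic, so all are contractible. If a loop $x$ contracts to $x_0$, then $\eta x$ is freely homotopic to the orbit of $x_0$. Hence $\eta$, a homeomorphism of the free loop space, preserves the component $\mathcal L$ of contractible loops. Let $\tilde{\mathcal L}\to\mathcal L$ be the covering of capped loops modulo equality of $\omega$ and $c_1$. It is connected, because two cappings of a constant loop differ by a sphere, and sweeping out that sphere by loops joins them. Let $v:S^1\times S^1\to M$ be a closed path $s\mapsto v(s,\cdot)$ in $\mathcal L$. Following a capping $w$ along it changes $w$ by a sphere with $\omega$-value $\int v^*\omega$ and Chern number $\langle c_1,v\rangle$, so $v$ lifts to a closed path iff both numbers vanish. These numbers are the same for $\eta v$: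

* For $c_1$: $d\eta_t$ identifies $v^*TM$ with $(\eta v)^*TM$, consistently since $\eta_0=\eta_1={\rm id}$.
* For $\omega$: $\partial_s(\eta v)=d\eta_t\partial_sv$ and $\partial_t(\eta v)=d\eta_t\partial_tv+X_{L_t}$, so
$$(\eta v)^*\omega-v^*\omega=\omega(d\eta_t\partial_sv,X_{L_t})\,ds\wedge dt=\partial_s\big(L_t(\eta_tv)\big)\,ds\wedge dt,$$
which integrates to $0$.

By the lifting criterion, applied to $\eta$ and $\eta^{-1}$, $\eta$ lifts to a homeomorphism $\tilde\eta$ of $\tilde{\mathcal L}$, and $\tilde\eta^{-1}$ lifts $\eta^{-1}$. Write $\tilde\eta w$ for a capping of $\eta x$ representing $\tilde\eta[x,w]$.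

**Step 2. To see that $\tilde\eta$ shifts action by a constant.** Since $(L\#h)_t(\eta_tx)=L_t(\eta_tx)+h_t(x)$, for any $h$ the $h$-terms cancel in
$$D:=\mathcal A_{L\#h}\circ\tilde\eta-\mathcal A_h=\int L_t(\eta_tx(t))\,dt-\int(\tilde\eta w)^*\omega+\int w^*\omega .$$
As in (2), and with $\frac d{dt}(\eta_tx)=d\eta_t\dot x+X_{L_t}$, its derivative along $\xi$ is
$$\int\Big(dL_t(d\eta_t\xi)-\omega(d\eta_t\xi,d\eta_t\dot x+X_{L_t})+\omega(\xi,\dot x)\Big)dt=\int\big(dL_t(d\eta_t\xi)-\omega(d\eta_t\xi,X_{L_t})\big)dt=0.$$
So $D=r$ is a constant that does not depend on $h$. Likewise $\mathcal A_{\bar L\#h}\circ\tilde\eta^{-1}-\mathcal A_h=r'$ for all $h$. Since $L\#(\bar L\#h)=h$, we have $\mathcal A_h\circ\tilde\eta=\mathcal A_{\bar L\#h}+r$. Composing with $\tilde\eta^{-1}$ gives $\mathcal A_h=\mathcal A_h+r'+r$, so $r'=-r$.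

**Step 3. To see that $\tilde\eta$ shifts degree by a constant.** The linearized flow of $L\#h$ along $\eta x$ is $d\eta_t$ composed with that of $h$ along $x$. Let $\Psi_w$ be the trivialization of $x^*TM$ coming from $w$. The degree of $\tilde\eta[x,w]$ differs from that of $[x,w]$ by twice, up to sign, the Maslov index of the loop $\Psi_{\tilde\eta w}(t)^{-1}\,d\eta_t\,\Psi_w(t)$ in $Sp(2n)$. This loop does not involve $h$ and, up to homotopy, varies continuously over the connected space $\tilde{\mathcal L}$. So $\deg\tilde\eta[x,w]=\deg[x,w]+\delta$ with $\delta$ constant. For $\tilde\eta^{-1}$ the loop is replaced by its inverse, so the shift is $-\delta$.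

**Step 4. To conclude by spectrality.** Let $h$ be a $C^2$-small Morse function. Its 1-periodic orbits are its critical points, and the generators of $CF(h)$ have degree ${\rm ind}(x)-2Nm$ and action $h(x)-\kappa m$, $m\in\mathbb Z$. The time-one map of $L\#h$ is $\phi_h^1$, so $L\#h$ is nondegenerate, and its generators are the images of those of $h$ under $\tilde\eta$. By (P5) there are $x,m$ with
$$\rho(L\#h;1)=r+h(x)-\kappa m,\qquad{\rm ind}(x)-2Nm+\delta=2n.$$
As ${\rm ind}(x)\ge0$, $m\ge(\delta-2n)/2N$, so $\rho(L\#h;1)\le r+\max h+\kappa(2n-\delta)/2N$. In the same way $\rho(\bar L\#h;1)\le-r+\max h+\kappa(2n+\delta)/2N$. In the sum $r$ and $\delta$ cancel. Let $h\to0$ and use (P1): $\rho(L;1)+\rho(\bar L;1)\le4n\kappa/2N=2n\kappa/N$. $\square$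

For $M_k$ we have $n=N=k$, so the bound is $2\kappa$.

## 13. Fluxes outside $A\mathbb Z^2$ are unbounded

In this section ${\rm char}\,\mathbb F$ is arbitrary. Write a class as $v=A(a[dp]-b[dt])$; it is the flux of the time-one flow $\phi_v$ of $a\,\partial_t+b\,\partial_p$ on $M=M_k$. Suppose $v\notin A(\mathbb Z[dt]\oplus\mathbb Z[dp])$. If $a\notin\mathbb Z$ we argue with functions of $t$; if $b\notin\mathbb Z$ the argument is identical with functions of $p$, whose flows preserve $p$ and move points in the $t$-direction, and with $b$ in place of $a$. So let $a\notin\mathbb Z$.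

Let $f_\lambda$ be the time-one map of the function $\lambda\cos2\pi t$ on $M$, $\lambda>0$. As in Section 4, $\psi_\lambda:=[f_\lambda,\phi_v]$ is the time-one map of $\lambda G(t)$, with the same $G$. It has mean zero.

**Claim.** $\gamma(\psi_\lambda)\ge4\lambda|\sin\pi a|-2\kappa$. Hence $r_\gamma(\phi_v)=\infty$.

**Step 1. To have the value on a torus.** By (4), $\rho(\pm\lambda G;1)=\lambda\max G$ on $T^2_k=(\mathbb R/k\mathbb Z)^2$.

**Step 2. To get the same value on $\tilde M:=T_k^2\times\mathbb{CP}^{k-1}$.** Let $H_1$ be a nondegenerate perturbation of $\pm\lambda G$ on $T_k^2$ with $(H_1,J_1)$ regular. With $g$ from Section 2 and $\epsilon>0$ small, let $(H_2,J_2)$ be regular on $\mathbb{CP}^{k-1}$, with $H_2$ a $C^2$-small perturbation of $\epsilon g$ supported away from the critical points and with the same 1-periodic orbits. The linearized operators of the product split, so the product pair is regular.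

*The complex.* $CF(H_2)$ is spanned by the $e_j^{(m)}$, of even degree $2j-2km$. A cylinder of index $1$ in the product has two components of index $\ge0$ with sum $1$, and the index of the second is even, so it is $0$. A regular cylinder of index $0$ is constant in $s$, since otherwise $\partial_su$ would be a nonzero element of a kernel of dimension $0$. So the second component is constant, and
$$CF(H_1\oplus H_2)=\bigoplus_{j,m}CF(H_1)\otimes e_j^{(m)}\quad\text{with differential }\partial_1\otimes1,$$
a direct sum of action-shifted copies of $CF(H_1)$; in each fixed degree only finitely many generators occur.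

*The unit.* With product Morse functions and product PSS data, the components of a rigid spiked plane have index $\ge0$ with sum $0$, so rigid spiked planes are pairs of rigid ones. Hence the unit is represented, up to a global sign, by $U_1\otimes U_2$, where $U_i$ is the PSS unit cycle of $H_i$. The degree $2k-2$ part of $CF(H_2)$ is spanned by $e_{k-1}=e_{k-1}^{(0)}$, as computed in Section 2. So $U_2=\beta e_{k-1}$, and $\beta\ne0$ because PSS is an isomorphism.

*The value.* If a cycle represents the unit, its component in the summand $CF(H_1)\otimes e_{k-1}$ represents $\pm\beta$ times the unit of $H_1$. Conversely any representative of the unit of $H_1$, tensored with $\pm\beta e_{k-1}$, represents the unit. The action of $e_{k-1}$ is $\epsilon\max g$. Therefore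
$$\rho_{\tilde M}(H_1\oplus H_2;1)=\rho_{T_k^2}(H_1;1)+\epsilon\max g.$$
Let $H_1\to\pm\lambda G$ and $H_2,\epsilon\to0$. By (P1) and Step 1, $\rho_{\tilde M}(\pm\lambda G;1)=\lambda\max G$.

**Step 3. To pass to $M$.** Since $X^k=Z^k=1$, $\tilde M=(\mathbb R^2\times\mathbb{CP}^{k-1})/\langle T_1^k,T_2^k\rangle$ is a finite covering of $M$. Put $H=\lambda G$ on $M$, so $\bar H=-\lambda G$. The inequality of Lemma 2, valid in every characteristic, and Step 2 give
$$\rho_M(H;1)+\rho_M(\bar H;1)\ge2\lambda\max G=4\lambda|\sin\pi a|.$$

**Step 4. To allow every Hamiltonian for $\psi_\lambda$.** Let $H'$ be any normalized Hamiltonian on $M$ with time-one map $\psi_\lambda$; reparametrize $H$ and $H'$ in time to vanish near $t=0,1$, which changes no spectral invariant by (P3). Then $L=\bar H'\#H$ is normalized and generates the loop $(\phi_{H'}^t)^{-1}\phi_H^t$, and $H=H'\#L$, $\bar H=\bar L\#\bar H'$. By Step 3, (P2) and Lemma 3,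
$$4\lambda|\sin\pi a|\le\rho_M(H';1)+\rho_M(\bar H';1)+\rho_M(L;1)+\rho_M(\bar L;1)\le\rho_M(H';1)+\rho_M(\bar H';1)+2\kappa .$$
The infimum over $H'$ proves the claim. Letting $\lambda\to\infty$ gives $r_\gamma(\phi_v)=\infty$.

**Step 5. To assemble Theorem 2.** Let ${\rm char}\,\mathbb F\nmid k$. Membership in ${\rm BI}_0$ depends only on the flux. By Section 11 the classes in $A(\mathbb Z[dt]\oplus\mathbb Z[dp])/\Gamma$ are bounded, and by the claim all others are unbounded. Since ${\rm Flux}:{\rm Symp}_0\to H^1(M;\mathbb R)/\Gamma$ is onto with kernel ${\rm Ham}$ and $\Gamma=kA(\mathbb Z[dt]\oplus\mathbb Z[dp])$,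
$${\rm BI}_0(M_k,\omega,\gamma)/{\rm Ham}(M_k,\omega)\cong A\mathbb Z^2/kA\mathbb Z^2\cong(\mathbb Z/k)^2.\qquad\blacksquare$$
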